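\title{Zero-dimensional definably amenable groups interpretable over $\mathbb{Q}_p$ have definable $f$-generics}

\begin{abstract}
Let $G$ be a group interpretable in a monster model of $\mathrm{Th}(\mathbb{Q}_p)$ with parameters from $\mathbb{Q}_p$, and suppose that $G$ has dimension $0$. We prove that if $G$ is definably amenable, then $G$ has definable $f$-generics: some global type on $G$, definable over $\mathbb{Q}_p$, has at most $2^{\aleph_0}$ left translates. For such groups the two properties are in fact equivalent, and the stabilizer of the type is $G^0=G^{00}$. The proof takes an extreme invariant measure on the space of types over $\mathbb{Q}_p$ and shows, one formula at a time, that it lives on a finite orbit of the countable group $G(\mathbb{Q}_p)$. Two examples show that neither the dimension hypothesis nor the hypothesis on parameters can be dropped.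
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and let $\mathbb{M}$ be a monster model of $\mathrm{Th}(\mathbb{Q}_p)$ with $\mathbb{Q}_p\preceq\mathbb{M}$. We write $v$, $\mathcal{O}$ and $\Gamma$ for its valuation, valuation ring and value group. A set or group is \emph{interpretable} if it is definable in $\mathbb{M}^{\mathrm{eq}}$, and \emph{$\mathbb{Q}_p$-interpretable} if this needs parameters from $\mathbb{Q}_p$ only.

The \emph{dimension} of a nonempty definable set $D\subseteq\mathbb{M}^n$ is the largest $k$ such that the image of $D$ under some coordinate projection $\mathbb{M}^n\to\mathbb{M}^k$ has nonempty interior. For an interpretable set $X$, $\dim X$ is the largest $k$ for which there are a definable $D\subseteq\mathbb{M}^n$ with $\dim D=k$ and a definable injection $D\to X$. Thus $\dim X$ counts the free field coordinates that can be found inside $X$, and $X$ is \emph{$0$-dimensional} when no infinite definable subset of $\mathbb{M}$ injects definably into $X$. This does not force $X$ to be finite: the value group $\Gamma$ and the sorts $S_n=GL_n(\mathbb{M})/GL_n(\mathcal{O})$ are infinite and $0$-dimensional. For $\mathbb{Q}_p$-interpretable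 $X$, dimension $0$ means exactly that $X$ has countably many $\mathbb{Q}_p$-points (Lemma~\ref{lem:countable}).

Let $G$ be an interpretable group. It is \emph{definably amenable} if there is a left-invariant finitely additive probability measure (a Keisler measure) on the definable subsets of $G(\mathbb{M})$. It has \emph{dfg} (definable $f$-generics) if there is a global definable type $q$ on $G$ with only boundedly many left translates $gq$, $g\in G(\mathbb{M})$. A type is a $\{0,1\}$-valued measure, so dfg asks for an almost invariant measure of a very rigid kind; averaging over the translates shows that dfg implies definable amenability (Proposition~\ref{prop:local}). The following conjecture, posed in \cite{Johnson}, asks for the converse in dimension $0$.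

\medskip
\noindent\textbf{Conjecture.} \emph{If $G$ is a $\mathbb{Q}_p$-interpretable, $0$-dimensional, definably amenable group, then $G$ has dfg.}
\medskip

Two abelian, hence definably amenable, groups show what is at stake. On $\Gamma$, the type saying that $x$ exceeds every element of $\Gamma$ and is divisible by every integer $N\ge1$ is definable, and its translates are indexed by $\widehat{\mathbb{Z}}=\varprojlim\mathbb{Z}/N\mathbb{Z}$; so $\Gamma$ has dfg (Section~\ref{sec:Gamma}). The group $(\mathcal{O},+)$ does not (Section~\ref{sec:sharp}). The obstruction is the family of subgroups $B_\beta=\{x:v(x)\ge\beta\}$, $\beta\ge0$. They are the instances of a single formula, and each instance with parameter in $\mathbb{Q}_p$ has finite index, but the indices $p^\beta$ are unbounded, so that nonstandard instances have infinite index. In $\mathcal{O}$ this family comes with the uncountable group of points $\mathbb{Z}_p=\varprojlim\mathbb{Z}/p^n\mathbb{Z}$. The countable group $\Gamma(\mathbb{Q}_p)=\mathbb{Z}$ also has the subgroups $p^n\mathbb{Z}$, but we shall see that they are not instances of a single formula. One is led to guess that countably many points leave no room for the obstruction,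 and the task of a proof is to convert countability into a uniform bound on an index. The guess is correct.

\begin{theorem}\label{thm:A}
If $G$ is a $\mathbb{Q}_p$-interpretable, $0$-dimensional, definably amenable group, then $G$ has dfg. More precisely, there is a global type $\hat q$ on $G$, definable over $\mathbb{Q}_p$, with at most $2^{\aleph_0}$ left translates.
\end{theorem}

Let $G^0$ be the intersection of all definable subgroups of finite index in $G(\mathbb{M})$, let $G^{00}$ be the intersection of all type-definable subgroups of bounded index, and let $\operatorname{Stab}(q)=\{g\in G(\mathbb{M}):gq=q\}$.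

\begin{theorem}\label{thm:B}
Let $G$ be a $\mathbb{Q}_p$-interpretable $0$-dimensional group. The following are equivalent:
\begin{enumerate}
\item[(1)] $G$ is definably amenable;
\item[(2)] there is a $G(\mathbb{Q}_p)$-invariant finitely additive probability measure on the $\mathbb{Q}_p$-definable subsets of $G(\mathbb{Q}_p)$;
\item[(3)] $G$ has dfg.
\end{enumerate}
In that case the type $\hat q$ constructed in Section~\ref{sec:end} satisfies $\operatorname{Stab}(\hat q)=G^0=G^{00}$, and this group is an intersection of countably many $\mathbb{Q}_p$-definable subgroups of finite index.
\end{theorem}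

The method is ergodic-theoretic. Property dfg is local: it asks that for each formula $\varphi$ a certain definable subgroup $\operatorname{Stab}_\varphi(q)$ have finite index (Section~\ref{sec:local}). We let the countable group $G(\mathbb{Q}_p)$ act on the compact space of types over $\mathbb{Q}_p$, take an extreme invariant measure $\mu$, and retain of each type only what it says about translates of instances of $\varphi$. Because types over $\mathbb{Q}_p$ are definable, what is retained is coded by a finite tuple from $\mathbb{Q}_p$. Lying in the same orbit is a definable equivalence relation on codes, so elimination of imaginaries supplies a Borel complete invariant for the orbits. An ergodic measure whose orbits admit such an invariant sits on one orbit, and a countable orbit that carries an invariant probability measure is finite (Sections~\ref{sec:measure} and~\ref{sec:finite}). This argument handles countably many parameters of $\varphi$; NIP reduces the general case to it (Section~\ref{sec:all}). The type $\hat q$ is the extension to $\mathbb{M}$ of any type in the support of $\mu$.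

\section{Background}\label{sec:background}

\subsection{Conventions}
The model $\mathbb{M}$ is $\kappa$-saturated for a fixed cardinal $\kappa>2^{\aleph_0}$, and \emph{small} or \emph{bounded} means of cardinality less than $\kappa$. We use saturation in the form: a small family of definable sets with the finite intersection property has nonempty intersection. In particular an infinite interpretable set $X$ is not small, since otherwise the sets $X\setminus\{a\}$, $a\in X$, would contradict saturation. A set is \emph{type-definable} if it is an intersection of a small family of definable sets.

The language $L$ is that of rings, in which $\mathcal{O}$ is definable without parameters. The structure $\mathbb{M}^{\mathrm{eq}}$ has the field sort $K$ and a sort $K^n/E$, with its quotient map, for each $\emptyset$-definable equivalence relation $E$ on $K^n$; an interpretable set is a definable subset of a sort. (A quotient by an equivalence relation defined with parameters takes this form once the parameters are treated as extra coordinates.) \emph{Definable} allows parameters from $\mathbb{M}$. For a $\mathbb{Q}_p$-interpretable set $X$ we write $X(\mathbb{Q}_p)$ for its set of points in $\mathbb{Q}_p^{\mathrm{eq}}$.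 By \emph{transfer} we mean that a sentence with parameters from $\mathbb{Q}_p$ holds in $\mathbb{Q}_p^{\mathrm{eq}}$ if and only if it holds in $\mathbb{M}^{\mathrm{eq}}$.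

Given an interpretable group $G$, we name the finitely many parameters that define it, so the language stays countable, and we write $\rho:Y\to G$ for the quotient map from the definable set $Y$ of field tuples that represent elements of $G$. \emph{Formula} means $L^{\mathrm{eq}}$-formula without further parameters. The variables $x,g,h$ range over $G$, and $y,z,u,w$ over tuples of the field sort. Taking parameters from the field sort loses nothing, since every element of $\mathbb{M}^{\mathrm{eq}}$ (of $\mathbb{Q}_p^{\mathrm{eq}}$) is the image of a tuple from $\mathbb{M}$ (from $\mathbb{Q}_p$) under a quotient map.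

A \emph{global type} on $G$ is an ultrafilter $q$ of definable subsets of $G(\mathbb{M})$, and $\varphi(x,b)\in q$ means that the set defined by $\varphi(x,b)$ belongs to $q$. The type $q$ is \emph{definable} (over $\mathbb{Q}_p$) if for each formula $\varphi(x,y)$ the set $\{b:\varphi(x,b)\in q\}$ is definable (over $\mathbb{Q}_p$). The translate $gq=\{gD:D\in q\}$ satisfies
\begin{equation}\label{eq:translate}
\varphi(x,b)\in gq\iff\varphi(gx,b)\in q .
\end{equation}
When $G$ is $\mathbb{Q}_p$-interpretable we put $\Lambda=G(\mathbb{Q}_p)$ and let $\mathcal{S}$ be the set of ultrafilters of $\mathbb{Q}_p$-definable subsets of $\Lambda$. With the sets $[D]=\{q:D\in q\}$ as a basis, $\mathcal{S}$ is a compact Hausdorff space whose clopen subsets are exactly the $[D]$, and $\Lambda$ acts on it by homeomorphisms according to \eqref{eq:translate}.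

\subsection{Four facts about $\mathbb{Q}_p$}
\begin{enumerate}
\item[(F1)] (Macintyre's quantifier elimination.) Every formula in field variables $y$ is equivalent to a Boolean combination of conditions $f(y)=0$ and ``$f(y)$ is an $N$th power'', with $f$ a polynomial.
\item[(F2)] (Delon \cite{Delon}.) Every complete type over $\mathbb{Q}_p$ in finitely many field variables is definable: for an ultrafilter $q'$ of definable subsets of $\mathbb{Q}_p^k$ and a formula $\theta(w,y)$, the set of tuples $b$ from $\mathbb{Q}_p$ with $\theta(w,b)\in q'$ is $\mathbb{Q}_p$-definable.
\item[(F3)] (Hrushovski, Martin and Rideau \cite{HMR}.) $\mathrm{Th}(\mathbb{Q}_p)$ eliminates imaginaries in the sorts $K$ and $S_n$: each $e\in\mathbb{M}^{\mathrm{eq}}$ is interdefinable with a finite tuple $a$ from these sorts, that is, $a=\alpha(e)$ and $e=\beta(a)$ for some $\emptyset$-definable partial functions $\alpha,\beta$.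
\item[(F4)] $\mathrm{Th}(\mathbb{Q}_p)$ is NIP: there is no formula $\chi(x,y)$ such that for every $N$ there are $b_1,\dots,b_N$ and $g_I$ ($I\subseteq\{1,\dots,N\}$) with $\chi(g_I,b_j)\iff j\notin I$.
\end{enumerate}

By Hensel's lemma applied to $t^N-(1+\varepsilon)$ at $t=1$, the element $1+\varepsilon$ is an $N$th power whenever $v(\varepsilon)>2v(N)$. So being an $N$th power is a locally constant condition on nonzero elements, and (F1) has two consequences. First, \emph{definable subsets of $\mathbb{Q}_p^m$ are Borel}, being Boolean combinations of open and closed sets. Second, a definable subset of $\mathbb{M}$ is the union of an open set and a finite set, because membership in it is locally constant away from the zeros of finitely many nonzero polynomials; since an infinite subset of $\mathbb{M}^m$ has an infinite projection to some coordinate, \emph{infinite definable subsets of $\mathbb{M}^m$ have dimension at least $1$}.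

\begin{lemma}\label{lem:coding}
Every $\mathbb{Q}_p$-interpretable set $X$ has a $\mathbb{Q}_p$-definable injection into $K^l\times\Sigma$ for some $l$ and some $\Sigma=S_{n_1}\times\dots\times S_{n_r}$. The set $\Sigma(\mathbb{Q}_p)$ is countable.
\end{lemma}

\begin{proof}
For a pair $\alpha,\beta$ as in (F3), $\alpha$ is injective on the definable set $\{e\in X:\beta(\alpha(e))=e\}$. These countably many sets cover $X$ by (F3), so by saturation finitely many of them do. Shrinking them, we obtain a $\mathbb{Q}_p$-definable partition $X=X_1\sqcup\dots\sqcup X_s$ and injections $\alpha_i$ of $X_i$ into finite products of the sorts $K$, $S_n$. Map $e\in X_i$ to the product of $K$ and all $s$ targets, with first coordinate $i$, with $\alpha_i(e)$ in the $i$th target, and with fixed $\mathbb{Q}_p$-points in the others. Finally, the cosets of the open subgroup $GL_n(\mathbb{Z}_p)$ are disjoint open subsets of the second countable space $GL_n(\mathbb{Q}_p)$, so $S_n(\mathbb{Q}_p)=GL_n(\mathbb{Q}_p)/GL_n(\mathbb{Z}_p)$ is countable.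
\end{proof}

\begin{lemma}\label{lem:countable}
A nonempty $\mathbb{Q}_p$-interpretable set $X$ is $0$-dimensional if and only if $X(\mathbb{Q}_p)$ is countable.
\end{lemma}

\begin{proof}
Suppose $X(\mathbb{Q}_p)$ is uncountable. By Lemma~\ref{lem:coding} we may assume $X\subseteq K^l\times\Sigma$, and for some $s$ in the countable set $\Sigma(\mathbb{Q}_p)$ the definable set $X_s=\{w\in K^l:(w,s)\in X\}$ is infinite. Then $\dim X_s\ge1$, and $w\mapsto(w,s)$ is a definable injection $X_s\to X$, so $\dim X\ge1$.

Suppose $\dim X\ge1$. Then there are formulas which, for some parameter $c$ from $\mathbb{M}$, define a set $D_c$ of field tuples whose projection to some coordinate contains a ball, together with an injection $D_c\to X$. By transfer such a $c$ exists in $\mathbb{Q}_p$. Balls in $\mathbb{Q}_p$ are uncountable, so $D_c(\mathbb{Q}_p)$ and $X(\mathbb{Q}_p)$ are uncountable.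
\end{proof}

Thus $\Gamma$, $S_n$ and $\mathbb{M}/\mathcal{O}$ are $0$-dimensional, with the countable point sets $\mathbb{Z}$, $S_n(\mathbb{Q}_p)$ and $\mathbb{Q}_p/\mathbb{Z}_p$. In the next two lemmas $G$ is any $\mathbb{Q}_p$-interpretable group.

\begin{lemma}\label{lem:definable}
Let $q\in\mathcal{S}$.
\begin{enumerate}
\item[(a)] For each formula $\varphi(x,y)$ with $|y|=n$ there is a formula $d\varphi(y)$ with parameters from $\mathbb{Q}_p$ that defines $\{b\in\mathbb{Q}_p^n:\varphi(x,b)\in q\}$, and a formula $\psi(h,y)$ with parameters from $\mathbb{Q}_p$ that defines $\{(h,b)\in\Lambda\times\mathbb{Q}_p^n:\varphi(hx,b)\in q\}$.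
\item[(b)] There is a global type $\hat q$ on $G$, definable over $\mathbb{Q}_p$, such that for all $\varphi$, all $b\in\mathbb{M}^n$ and all $h\in G(\mathbb{M})$,
\[
\varphi(x,b)\in\hat q\iff\mathbb{M}\models d\varphi(b),\qquad \varphi(hx,b)\in\hat q\iff\mathbb{M}\models\psi(h,b).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\rho$ maps $Y(\mathbb{Q}_p)$ onto $\Lambda$, the sets $\rho^{-1}(D)$, $D\in q$, have the finite intersection property. Extend them to an ultrafilter $q'$ of definable sets of field tuples. If $D\in q$ then $\rho^{-1}(D)\in q'$, and if $D\notin q$ then $\Lambda\setminus D\in q$ and so $\rho^{-1}(D)\notin q'$. Hence (F2) applied to $q'$ and $\varphi(\rho(w),y)$ yields $d\varphi$. For $\psi$, let $\varphi'(x;u,y)$ be the formula $u\in Y\wedge\varphi(\rho(u)x,y)$. Whether $d\varphi'(u,b)$ holds depends only on $\rho(u)$ and $b$, and we let $\psi(h,y)$ say $\exists u\,(\rho(u)=h\wedge d\varphi'(u,y))$.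

(b) Let $\hat q$ be the family of sets defined by $\varphi(x,b)$ with $\mathbb{M}\models d\varphi(b)$. The sentences
\[
\forall y_1\dots y_r\Big(\bigwedge_i d\varphi_i(y_i)\to\exists x\bigwedge_i\varphi_i(x,y_i)\Big),\qquad \forall y\,\big(d\varphi(y)\leftrightarrow\neg\, d(\neg\varphi)(y)\big)
\]
hold in $\mathbb{Q}_p$ because $q$ is an ultrafilter, so they hold in $\mathbb{M}$. Thus $\hat q$ has the finite intersection property and contains each definable set or its complement, so it is an ultrafilter. If $d\varphi(b)$ fails, then the complement of the set defined by $\varphi(x,b)$ is in $\hat q$ and the set itself is not; this gives the first equivalence. For the second, write $h=\rho(u)$: then $\varphi(hx,b)\in\hat q$ if and only if $d\varphi'(u,b)$ holds, and $\forall u\in Y\,\forall y\,(d\varphi'(u,y)\leftrightarrow\psi(\rho(u),y))$ holds by transfer.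
\end{proof}

\begin{lemma}[Baldwin--Saxl]\label{lem:BS}
For each formula $\chi(x,y)$ there is $N$ such that every finite intersection of subgroups of $\Lambda$ of the form $\chi(\Lambda,b)$ is the intersection of at most $N$ of them.
\end{lemma}

\begin{proof}
Suppose not, and let $N$ be arbitrary. Take a finite intersection that is not the intersection of at most $N$ of its members, and discard redundant members. At least $N+1$ remain, and any $N$ of these, say $H_j=\chi(\Lambda,b_j)$ for $j\le N$, are still irredundant: there are $g_i\in\bigcap_{j\ne i}H_j\setminus H_i$. Let $g_I$ be the product of the $g_i$, $i\in I$, in increasing order. If $j\notin I$, all factors lie in $H_j$. If $j\in I$, all factors but $g_j$ lie in $H_j$, so $g_I\notin H_j$. This contradicts (F4).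
\end{proof}

\subsection{Facts from measure theory}
A Borel probability measure $\mu$ on a compact Hausdorff space is \emph{regular} if $\mu(E)$ is, for every Borel $E$, the supremum of the measures of compact subsets of $E$ and the infimum of the measures of open supersets. The \emph{support} of $\mu$ is the complement of the union of all open null sets. A space is \emph{Polish} if it is separable and completely metrizable.
\begin{enumerate}
\item[(M1)] By the Riesz representation theorem, the regular Borel probability measures on $\mathcal{S}$ form a weak*-compact convex subset of $C(\mathcal{S})^*$. Since locally constant functions are dense in $C(\mathcal{S})$, a finitely additive probability measure on the clopen sets extends uniquely to such a measure. By the Krein--Milman theorem, a nonempty weak*-compact convex set has an extreme point.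
\item[(M2)] The image of a Borel subset of a Polish space under a Borel map into a Polish space is analytic. Countable unions of analytic sets are analytic. Analytic sets are measurable for the completion of every Borel probability measure.
\item[(M3)] An abelian group carries a translation-invariant finitely additive probability measure on all its subsets. Hence abelian interpretable groups are definably amenable.
\end{enumerate}

\section{Local stabilizers of a definable type}\label{sec:local}

In this section $G$ is any interpretable group and $q$ is a global definable type on $G$. The group does not act on the part of $q$ made of instances of one formula $\varphi(x,y)$, because a translate of an instance need not be an instance. We therefore record all translates at once. Put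
\[
R_\varphi(q)=\{(h,b)\in G(\mathbb{M})\times\mathbb{M}^n:\varphi(hx,b)\in q\}=\{(h,b):\varphi(x,b)\in hq\}.
\]
This set is definable, as the image under $(u,b)\mapsto(\rho(u),b)$ of the definable set $\{(u,b):u\in Y,\ \varphi(\rho(u)x,b)\in q\}$. Let $G(\mathbb{M})$ act on subsets of $G(\mathbb{M})\times\mathbb{M}^n$ by $g\cdot R=\{(h,b):(hg,b)\in R\}$. This is a left action, since $(h,b)\in g_1\cdot(g_2\cdot R)$ means $(hg_1g_2,b)\in R$, and $R_\varphi(gq)=g\cdot R_\varphi(q)$ because $h(gq)=(hg)q$. The \emph{local stabilizer}
\[
\operatorname{Stab}_\varphi(q)=\{g:\forall h\,\forall b\ \big((hg,b)\in R_\varphi(q)\leftrightarrow(h,b)\in R_\varphi(q)\big)\}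
\]
is the stabilizer of $R_\varphi(q)$, hence a definable subgroup.

\begin{proposition}\label{prop:local}
\begin{enumerate}
\item[(a)] $\operatorname{Stab}(q)=\bigcap_\varphi\operatorname{Stab}_\varphi(q)$.
\item[(b)] The type $q$ has boundedly many left translates if and only if every $\operatorname{Stab}_\varphi(q)$ has finite index, and then it has at most $2^{\aleph_0}$ of them.
\item[(c)] If $q$ has boundedly many left translates, then $G$ is definably amenable and $\operatorname{Stab}(q)=G^0=G^{00}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $gq=q$, then $g\cdot R_\varphi(q)=R_\varphi(gq)=R_\varphi(q)$. If $g$ lies in every $\operatorname{Stab}_\varphi(q)$, then $R_\varphi(gq)=R_\varphi(q)$ for all $\varphi$, and the pairs $(1,b)$ in these sets show that $gq$ and $q$ contain the same instances $\varphi(x,b)$.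

(b) The number of translates is the index of $\operatorname{Stab}(q)$. If it is bounded, then by (a) each interpretable set $G/\operatorname{Stab}_\varphi(q)$ is small, hence finite. If these sets are finite, then by (a) the coset space $G/\operatorname{Stab}(q)$ injects into their product, a countable product of finite sets.

(c) For a definable set $D$, defined by $\varphi(x,b)$, let $T_D=\{g:D\in gq\}=\{g:(g,b)\in R_\varphi(q)\}$. It is a union of left cosets $gH$ of the subgroup $H=\operatorname{Stab}_\varphi(q)$, which has finite index by (b). Let $\tilde\mu(D)$ be the proportion of the cosets $gH$ that are contained in $T_D$, where $H$ is any subgroup of finite index of whose left cosets $T_D$ is a union. The proportion does not change when $H$ is replaced by a subgroup $H'$ of finite index, since each coset of $H$ splits into $[H:H']$ cosets of $H'$; so two choices give the same value, by comparison with their intersection. If $D,D'$ are disjoint, then $T_{D\cup D'}=T_D\sqcup T_{D'}$ because each $gq$ is an ultrafilter, and computing with a common $H$ gives additivity. Also $T_G=G$, so $\tilde\mu(G)=1$. Finally $kD\in gq$ if and only if $D\in k^{-1}gq$, so $T_{kD}=kT_D$, and left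 multiplication by $k$ permutes the cosets $gH$. Thus $\tilde\mu$ is left-invariant.

By (a) and (b), $\operatorname{Stab}(q)$ is an intersection of definable subgroups of finite index, so $\operatorname{Stab}(q)\supseteq G^0\supseteq G^{00}$. It remains to show $\operatorname{Stab}(q)\subseteq J$ for each subgroup $J$ of bounded index that is the intersection of a small family $(D_i)$ of definable sets. Let $A$ be a small set of representatives of the right cosets $Ja$. We claim that there is $a\in A$ with $D_ia\in q$ for all $i$. Otherwise for each $a\in A$ the complement of some $D_{i(a)}a$ lies in $q$; by saturation these complements have a common point, which lies in no coset $Ja$, and this is absurd. Fix such an $a$ and let $gq=q$. Then all the sets $D_ia$ and $gD_ia$ lie in $q$, so by saturation $Ja\cap gJa\ne\emptyset$. From $j_1a=gj_2a$ with $j_1,j_2\in J$ we get $g=j_1j_2^{-1}\in J$.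
\end{proof}

The goal is now concrete: find $q_0\in\mathcal{S}$ such that, for each $\varphi$, the set $\{(h,b)\in\Lambda\times\mathbb{Q}_p^n:\varphi(hx,b)\in q_0\}$ has a finite $\Lambda$-orbit. Finiteness of one orbit, for all $b$ at once, is a first-order statement and will transfer to $\mathbb{M}$.

\section{The value group}\label{sec:Gamma}

Take $G=\Gamma$, written additively, so that $\Lambda=\mathbb{Z}$. Every object of the general proof can be computed here.

\emph{Definable sets.} Let $\varphi(x,y)$ be a formula. By (F1), $\varphi(v(w),y)$ is a Boolean combination of conditions $f_i(w,y)=0$ and ``$f_i(w,y)$ is an $N_i$th power''. Let $N$ be a common multiple of the $N_i$, and fix $b$. If $f_i(w,b)$ is not the zero polynomial, write it as $aw^d(1+\varepsilon(w))$ with $aw^d$ its term of lowest degree. For $v(w)$ large we have $v(\varepsilon(w))>2v(N)$, so $f_i(w,b)\neq0$, and $f_i(w,b)$ is an $N_i$th power if and only if $aw^d$ is. Replacing $w$ by $p^Nw$ multiplies $aw^d$ by an $N_i$th power. Hence $\varphi(\mathbb{Z},b)$ is $N$-periodic near $+\infty$, and near $-\infty$ by the same computation with the term of highest degree. The thresholds depend on $b$; \emph{the period $N$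 depends only on $\varphi$}. In particular, if an instance of $\varphi$ is a subgroup $d\mathbb{Z}$ with $d\geq 1$, then $d$ divides $N$.

\emph{Types.} Half-lines and residue classes are definable. A nonprincipal $q\in\mathcal{S}$ contains all half-lines $[a,\infty)$ or all half-lines $(-\infty,a]$, and by periodicity it is then determined by the residue class that it contains for each modulus. So $\mathcal{S}=\mathbb{Z}\sqcup\widehat{\mathbb{Z}}_+\sqcup\widehat{\mathbb{Z}}_-$, with two copies of $\widehat{\mathbb{Z}}$, and $1\in\Lambda$ acts on each piece by adding $1$.

\emph{Measures.} An invariant probability measure gives all points of $\mathbb{Z}$ the same mass, which must be $0$. On each $\widehat{\mathbb{Z}}_\pm$ it gives all residue classes modulo $N$ the same mass, so it is a multiple of Haar measure $\mu_\pm$. The invariant measures are the $t\mu_++(1-t)\mu_-$, and the extreme ones are $\mu_+$ and $\mu_-$. Take $\mu=\mu_+$, with support $\Omega=\widehat{\mathbb{Z}}_+$.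

\emph{Orbits.} The group $\mathbb{Z}$ acts freely on $\Omega$, so every orbit is infinite and null: on the full type space the measure sits on no orbit. Now fix $\varphi$, with period $N$, and let $\tau(q)=\{(h,b):\varphi(h+x,b)\in q\}$. Each $\varphi(h+x,b)$ defines a set that is $N$-periodic near $+\infty$, so for $q\in\Omega$ the set $\tau(q)$ depends only on the residue of $q$ modulo $N$. Hence $\tau(\Omega)$ is a quotient of $\mathbb{Z}/N\mathbb{Z}$, a single finite orbit. Had we taken $\frac12(\mu_++\mu_-)$, the formula $x\ge v(y)$ would have separated the support into two orbits; extremality rules this out.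

\emph{The global type.} Let $q_0\in\Omega$ have residue $0$. Its definition is explicit: $\varphi(x,b)\in q_0$ if and only if $\varphi(x,b)$ holds for all sufficiently large $x\in N\mathbb{Z}$. The extension $\hat q$ of Lemma~\ref{lem:definable} is the type described in the introduction. The subgroup $N\mathbb{Z}$ fixes $\tau(q_0)$, so by transfer $\operatorname{Stab}_\varphi(\hat q)\supseteq N\Gamma$, and $\Gamma$ has dfg by Proposition~\ref{prop:local}. Every global type on $\Gamma$ has a residue in $\widehat{\mathbb{Z}}$, translation by $g$ adds the residue of $g$, and by saturation all residues occur in $\Gamma$. So every global type on $\Gamma$ has at least $2^{\aleph_0}$ translates, and the bound in Theorem~\ref{thm:A} is attained.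

For a general group no such description of the definable sets is available, and the finiteness of $\tau(\Omega)$ has to come from the measure.

\section{An ergodic measure and its traces}\label{sec:measure}

From here to the end of Section~\ref{sec:all}, $G$ is $\mathbb{Q}_p$-interpretable and $0$-dimensional and satisfies condition (2) of Theorem~\ref{thm:B}. By Lemma~\ref{lem:countable}, $\Lambda$ is countable.

The measure in (2) is an invariant measure on the clopen subsets of $\mathcal{S}$. Its regular extension given by (M1) is invariant, because a translate of the extension is a regular extension of the same measure. So the invariant regular Borel probability measures on $\mathcal{S}$ form a nonempty convex weak*-closed set. Fix an extreme point $\mu$ of this set and let $\Omega$ be its support, a closed invariant set. A compact subset of $\mathcal{S}\setminus\Omega$ is covered by finitely many open null sets, so $\mu(\Omega)=1$ by regularity.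

The space $\mathcal{S}$ need not be metrizable. For $G=(\mathbb{M}/\mathcal{O})^2$ the definable subgroups $\{(\xi,a\xi):\xi\in\mathbb{Q}_p/\mathbb{Z}_p\}$, $a\in\mathbb{Z}_p$, are pairwise distinct (test $a\ne a'$ on $\xi=p^{-k}+\mathbb{Z}_p$ with $k>v(a-a')$), so $\mathcal{S}$ has uncountably many clopen sets. Since (M2) needs Polish spaces, we work in metrizable quotients of $\mathcal{S}$. Call an invariant Borel probability measure $\nu$ on a compact metrizable $\Lambda$-space \emph{ergodic} if every invariant set that is measurable for the completion of $\nu$ has measure $0$ or $1$.

\begin{lemma}\label{lem:ergodic}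
Let $\Lambda$ act by homeomorphisms on a compact metrizable space $Z$ and let $\pi:\mathcal{S}\to Z$ be continuous and equivariant. Then $\nu=\pi_*\mu$ is invariant and ergodic, and its support is $\pi(\Omega)$.
\end{lemma}

\begin{proof}
Invariance follows from equivariance. Let $A\subseteq Z$ be invariant and Borel with $0<\nu(A)<1$, and put $W=\pi^{-1}(A)$. Then $\mu$ is a proper convex combination of the normalized restrictions of $\mu$ to $W$ and to $\mathcal{S}\setminus W$, which are invariant and distinct. They are regular: for Borel $E$ and $\varepsilon>0$ there is a compact $C\subseteq E\cap W$ with $\mu((E\cap W)\setminus C)<\varepsilon$, so $E\mapsto\mu(E\cap W)$ is inner regular, and inner regularity for $\mathcal{S}\setminus E$ is outer regularity for $E$; the same holds with $\mathcal{S}\setminus W$ for $W$. This contradicts extremality. If $A$ is invariant and merely measurable, choose a Borel $A_0\subseteq A$ with $\nu(A\setminus A_0)=0$. As $\Lambda$ is countable, $\bigcup_{g\in\Lambda}gA_0$ is Borel; it is invariant and lies between $A_0$ and $A$, so $\nu(A)\in\{0,1\}$ by the Borel case.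

The set $\pi(\Omega)$ is compact of measure $1$, so it contains the support. If an open $U\subseteq Z$ meets $\pi(\Omega)$, then $\pi^{-1}(U)$ is open and meets $\Omega$, so $\nu(U)>0$; thus no point of $\pi(\Omega)$ lies in an open null set.
\end{proof}

Fix a formula $\varphi(x,y)$ with $|y|=n$. For $P\subseteq\mathbb{Q}_p^n$, let $2^{\Lambda\times P}$ be the set of subsets of $\Lambda\times P$ with the product topology and with the action $g\cdot\zeta=\{(h,b):(hg,b)\in\zeta\}$, which is by homeomorphisms. The \emph{trace} of $q\in\mathcal{S}$ on $P$ is
\[
\tau_P(q)=\{(h,b)\in\Lambda\times P:\varphi(hx,b)\in q\},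
\]
the analog over $\mathbb{Q}_p$ of $R_\varphi$. The map $\tau_P$ is continuous, since the condition $(h,b)\in\tau_P(q)$ defines a clopen set of $q$, and it is equivariant, since $\varphi(hx,b)\in gq\iff\varphi(hgx,b)\in q$ by \eqref{eq:translate}. Put $\Omega_P=\tau_P(\Omega)$, a nonempty compact invariant set. For $P'\subseteq P$ the restriction $\zeta\mapsto\zeta|_{P'}=\zeta\cap(\Lambda\times P')$ is equivariant and maps $\Omega_P$ onto $\Omega_{P'}$. When $B$ is countable, $2^{\Lambda\times B}$ is compact metrizable and Lemma~\ref{lem:ergodic} applies to $\tau_B$.

Traces are a priori arbitrary subsets of $\Lambda\times P$, but definability of types gives them finite codes. For a formula $\psi(h,y,z)$ with $|z|=m$ and for $c\in\mathbb{Q}_p^m$ let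
\[
\zeta^\psi_c=\{(h,b)\in\Lambda\times P:\psi(h,b,c)\},\qquad C_\psi=\{c\in\mathbb{Q}_p^m:\zeta^\psi_c\in\Omega_P\};
\]
the set $P$ will be clear from the context. By Lemma~\ref{lem:definable}(a), every element of $\Omega_P$ is $\zeta^\psi_c$ for some $\psi$ and some $c\in C_\psi$. For countable $B\subseteq P$ the map
\begin{equation}\label{eq:borel}
\mathbb{Q}_p^m\to2^{\Lambda\times B},\qquad c\mapsto\zeta^\psi_c|_B,
\end{equation}
is Borel: the target has a countable subbasis of sets $\{\zeta:(h,b)\in\zeta\}$ and their complements, and the preimage $\{c:\psi(h,b,c)\}$ is definable, hence Borel.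

\section{Finite orbits}\label{sec:finite}

The following lemma is the dynamical core of the proof and involves no model theory. It says that an ergodic measure cannot be spread over many orbits if these can be told apart by a Borel invariant.

\begin{lemma}\label{lem:smooth}
Let a countable group $\Lambda$ act by homeomorphisms on a compact metrizable space $Z$, and let $\nu$ be an ergodic invariant Borel probability measure on $Z$. Let $C$ be a Borel subset of a Polish space, let $T$ be a Polish space, and let $e:C\to Z$ and $f:C\to T$ be Borel maps such that $e(c)$ and $e(c')$ lie in the same orbit if and only if $f(c)=f(c')$. If $\nu(e(C))>0$, then some finite orbit has measure $1$.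
\end{lemma}

\begin{proof}
For Borel $U\subseteq T$ let $A_U=\bigcup_{g\in\Lambda}g\cdot e(f^{-1}(U))$. Each term is the image of a Borel set under the Borel map $c\mapsto g\cdot e(c)$, so $A_U$ is analytic and measurable by (M2). It is invariant, so $\lambda(U):=\nu(A_U)\in\{0,1\}$, and $\lambda(T)=1$ because $A_T\supseteq e(C)$. We have $A_{\bigcup_iU_i}=\bigcup_iA_{U_i}$. If $A_U\cap A_{U'}\ne\emptyset$, there are $c\in f^{-1}(U)$ and $c'\in f^{-1}(U')$ with $e(c),e(c')$ in one orbit, so $f(c)=f(c')\in U\cap U'$. Thus disjoint sets $U$ give disjoint sets $A_U$, and $\lambda$ is a countably additive $\{0,1\}$-valued probability measure on $T$.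

Such a measure is concentrated at a point. For each $k\ge1$, cover $T$ by countably many balls of diameter at most $1/k$ and make them disjoint by removing from each its predecessors; exactly one piece $U_k$ has $\lambda(U_k)=1$. Then $\bigcap_kU_k$ has measure $1$ and at most one point, so it is $\{t\}$ with $\nu(A_{\{t\}})=1$. The points $e(c)$ with $f(c)=t$ lie in one orbit, so the nonempty invariant set $A_{\{t\}}$ is an orbit. It is countable, its points have equal mass by invariance, and the masses sum to $1$. Hence it is finite.
\end{proof}

For $\mathbb{Z}$ acting on $\widehat{\mathbb{Z}}_+$ with the measure $\mu_+$ of Section~\ref{sec:Gamma}, which is extreme and hence ergodic, the conclusion fails; so with $C=Z=\widehat{\mathbb{Z}}_+$ and $e$ the identity no invariant $f$ exists. This is why we work with one formula at a time.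

To apply the lemma to traces we must reconcile two demands. The measure theory needs a countable parameter set $B$, so that $2^{\Lambda\times B}$ is metrizable. The invariant $f$ needs a definable parameter set $P$, so that the orbit relation on codes is definable. Hypothesis (i) below lets us use both.

\begin{proposition}\label{prop:key}
Let $P\subseteq\mathbb{Q}_p^n$ be $\mathbb{Q}_p$-definable and let $B\subseteq P$ be countable. Assume that
\begin{enumerate}
\item[(i)] the restriction map $r:\Omega_P\to\Omega_B$ is injective;
\item[(ii)] $C_\psi$ is Borel for every formula $\psi(h,y,z)$.
\end{enumerate}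
Then $\Omega_P$ is a single finite $\Lambda$-orbit.
\end{proposition}

\begin{proof}
Let $Z=2^{\Lambda\times B}$ and $\nu=(\tau_B)_*\mu$, which is ergodic with support $\Omega_B$ by Lemma~\ref{lem:ergodic}. Let $e_\psi:C_\psi\to Z$ be the restriction of the Borel map \eqref{eq:borel}, so that $e_\psi(c)=r(\zeta^\psi_c)$. By (ii) and (M2) the images $e_\psi(C_\psi)$ are measurable. They are countably many and cover $\Omega_B=r(\Omega_P)$, which has measure $1$. Fix $\psi$ with $\nu(e_\psi(C_\psi))>0$ and write $\zeta_c=\zeta^\psi_c$.

For $c,c'\in\mathbb{Q}_p^m$ let
\[
c\approx c'\iff\exists g\,\forall h\,\forall b\in P\ \big(\psi(hg,b,c)\leftrightarrow\psi(h,b,c')\big).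
\]
This says $g\cdot\zeta_c=\zeta_{c'}$ for some $g\in\Lambda$, so $\approx$ is the equivalence relation ``$\zeta_c$ and $\zeta_{c'}$ lie in the same orbit'', and it is $\mathbb{Q}_p$-definable because $P$ is. By transfer the same formula defines an equivalence relation on $\mathbb{M}^m$, and the quotient is $\mathbb{Q}_p$-interpretable. Composing the quotient map with the injection of Lemma~\ref{lem:coding} and passing to $\mathbb{Q}_p$-points, we obtain a $\mathbb{Q}_p$-definable map
\[
f:\mathbb{Q}_p^m\to T=\mathbb{Q}_p^l\times\Sigma(\mathbb{Q}_p)\quad\text{with}\quad c\approx c'\iff f(c)=f(c').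
\]
Give the countable set $\Sigma(\mathbb{Q}_p)$ the discrete topology. Then $T$ is Polish, and the products of a ball in $\mathbb{Q}_p^l$ with a point of $\Sigma(\mathbb{Q}_p)$ form a countable basis. Their preimages under $f$ are definable, so $f$ is Borel.

Let $c,c'\in C_\psi$. If $f(c)=f(c')$, then $g\cdot\zeta_c=\zeta_{c'}$ for some $g$, and applying $r$ gives $g\cdot e_\psi(c)=e_\psi(c')$. Conversely, if $g\cdot e_\psi(c)=e_\psi(c')$, then $r(g\cdot\zeta_c)=r(\zeta_{c'})$ with $g\cdot\zeta_c$ and $\zeta_{c'}$ in $\Omega_P$, so $g\cdot\zeta_c=\zeta_{c'}$ by (i), and $f(c)=f(c')$. Lemma~\ref{lem:smooth} now gives a finite orbit of $\nu$-measure $1$. It is closed, so it contains the support $\Omega_B$, and it equals $\Omega_B$ because $\Omega_B$ is nonempty and invariant. Since $r$ is an equivariant bijection, $\Omega_P$ is a single finite orbit.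
\end{proof}

\begin{corollary}\label{cor:finite}
For every finite $F\subseteq\mathbb{Q}_p^n$, the set $\Omega_F$ is a single finite orbit.
\end{corollary}

\begin{proof}
Take $P=B=F$. Then $r$ is the identity, and $C_\psi$ is the preimage of the closed set $\Omega_F$ under the Borel map \eqref{eq:borel}.
\end{proof}

\section{All parameters at once}\label{sec:all}

Fix $q_0\in\Omega$, once and for all formulas. Keep $\varphi$ fixed, let $\psi_0(h,y)$ be the formula of Lemma~\ref{lem:definable}(a) that defines $\varphi(hx,b)\in q_0$, and for $b\in\mathbb{Q}_p^n$ let
\[
H_b=\{g\in\Lambda:\forall h\,(\psi_0(hg,b)\leftrightarrow\psi_0(h,b))\}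
\]
be the stabilizer of $\tau_{\{b\}}(q_0)$. By Corollary~\ref{cor:finite} each $H_b$ has finite index in $\Lambda$. This is not yet enough: as the subgroups $B_\beta$ of $\mathcal{O}$ show, finite index at each parameter from $\mathbb{Q}_p$ need not survive the passage to $\mathbb{M}$. We need one bound, that is, Proposition~\ref{prop:key} for $P=\mathbb{Q}_p^n$. Neither hypothesis is automatic now, but Corollary~\ref{cor:finite} supplies both. For (i), the point is that the trace at $b$ is determined by the trace at any $b_0$ with $H_{b_0}=H_b$, so it suffices to know that there are only countably many subgroups $H_b$. This is where NIP enters.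

\begin{lemma}\label{lem:family}
The family $\mathcal{H}=\{H_b:b\in\mathbb{Q}_p^n\}$ is countable.
\end{lemma}

\begin{proof}
The $H_b$ are instances of one formula, whose parameters are $b$ and those of $\psi_0$; let $N$ be given by Lemma~\ref{lem:BS}. Let $\mathcal{H}_k$ consist of the members of $\mathcal{H}$ of index at most $k$, and suppose $\mathcal{H}_k\ne\emptyset$. A finite intersection of members of $\mathcal{H}_k$ is an intersection of at most $N$ of them, so it has index at most $k^N$. Choose such an intersection $J$ of maximal index. For $H\in\mathcal{H}_k$ we have $[\Lambda:J\cap H]=[\Lambda:J]\,[J:J\cap H]$, so maximality gives $J\subseteq H$. A subgroup containing $J$ is a union of some of the finitely many left cosets of $J$, so $\mathcal{H}_k$ is finite. Hence $\mathcal{H}=\bigcup_k\mathcal{H}_k$ is countable.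
\end{proof}

\begin{proposition}\label{prop:all}
For $P=\mathbb{Q}_p^n$, the set $\Omega_P$ is a single finite orbit.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:family} there is a countable $B\subseteq P$ with $\{H_b:b\in B\}=\mathcal{H}$. We verify the hypotheses of Proposition~\ref{prop:key}.

(i) Let $\zeta,\zeta'\in\Omega_P$ with $\zeta|_B=\zeta'|_B$, let $b\in P$, and choose $b_0\in B$ with $H_{b_0}=H_b$. By Corollary~\ref{cor:finite} for $F=\{b,b_0\}$, there are $g,g'\in\Lambda$ with $\zeta|_F=g\cdot\tau_F(q_0)$ and $\zeta'|_F=g'\cdot\tau_F(q_0)$. Restricting to $b_0$ gives $g\cdot\tau_{\{b_0\}}(q_0)=g'\cdot\tau_{\{b_0\}}(q_0)$, so $g^{-1}g'\in H_{b_0}=H_b$, and therefore $\zeta|_{\{b\}}=g\cdot\tau_{\{b\}}(q_0)=g'\cdot\tau_{\{b\}}(q_0)=\zeta'|_{\{b\}}$. As $b$ was arbitrary, $\zeta=\zeta'$.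

(ii) We first show that $\zeta\in2^{\Lambda\times P}$ lies in $\Omega_P$ if and only if $\zeta|_F\in\Omega_F$ for every finite nonempty $F\subseteq P$. The condition is necessary because restriction maps $\Omega_P$ to $\Omega_F$. Suppose it holds. A basic neighborhood of $\zeta$ constrains only coordinates in $\Lambda\times F$ for some finite $F$, and $\zeta|_F=\tau_F(q)$ for some $q\in\Omega$, so $\tau_P(q)\in\Omega_P$ lies in the neighborhood. As $\Omega_P$ is closed, $\zeta\in\Omega_P$. By Corollary~\ref{cor:finite}, $\Omega_F$ is the orbit of $\tau_F(q_0)$, and membership in this orbit is first-order uniformly in $F$ of given size: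
\[
C_\psi=\bigcap_{k\ge1}\Big\{c:\forall b_1,\dots,b_k\ \exists g\ \forall h\ \bigwedge_{i\le k}\big(\psi(h,b_i,c)\leftrightarrow\psi_0(hg,b_i)\big)\Big\}.
\]
This is a countable intersection of definable sets, hence Borel.
\end{proof}

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Let $G$ be $\mathbb{Q}_p$-interpretable and $0$-dimensional.

(1)$\Rightarrow$(2). By transfer, $D(\mathbb{Q}_p)\mapsto D(\mathbb{M})$ is a well-defined embedding of Boolean algebras that commutes with translation by $\Lambda$. If $\tilde\mu$ is a left-invariant Keisler measure, then $D(\mathbb{Q}_p)\mapsto\tilde\mu(D(\mathbb{M}))$ is a measure as in (2).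

(2)$\Rightarrow$(3). Let $q_0\in\Omega$ be as in Section~\ref{sec:all} and let $\hat q$ be its extension from Lemma~\ref{lem:definable}(b), a global type definable over $\mathbb{Q}_p$. Let $\varphi(x,y)$ be any formula, with $\psi_0$ as before, and let $\sigma(g)$ be the formula
\[
\forall h\,\forall y\,\big(\psi_0(hg,y)\leftrightarrow\psi_0(h,y)\big).
\]
In $\mathbb{Q}_p$ it defines the stabilizer of $\tau_P(q_0)$ for $P=\mathbb{Q}_p^n$, which has finite index by Proposition~\ref{prop:all}; let $g_1,\dots,g_k\in\Lambda$ represent its left cosets. In $\mathbb{M}$ it defines $\operatorname{Stab}_\varphi(\hat q)$, because $\psi_0$ defines $R_\varphi(\hat q)$ by Lemma~\ref{lem:definable}(b). The sentence $\forall g\bigvee_i\sigma(g_i^{-1}g)$ transfers, so $\operatorname{Stab}_\varphi(\hat q)$ has finite index in $G(\mathbb{M})$. By Proposition~\ref{prop:local}(b), $\hat q$ has at most $2^{\aleph_0}$ left translates. Together with (1)$\Rightarrow$(2), this proves Theorem~\ref{thm:A}.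

(3)$\Rightarrow$(1) is part of Proposition~\ref{prop:local}(c), which also gives $\operatorname{Stab}(\hat q)=G^0=G^{00}$. By Proposition~\ref{prop:local}(a) this group is the intersection of the countably many subgroups $\operatorname{Stab}_\varphi(\hat q)$, which are $\mathbb{Q}_p$-definable and of finite index.
\end{proof}

\begin{example}
The group $G=\mathbb{M}/\mathcal{O}$ is $\mathbb{Q}_p$-interpretable, $0$-dimensional and abelian. It is divisible, so it has no proper subgroup of finite index and $G^0=G$. By Theorem~\ref{thm:B}, $\hat q$ is fixed by all translations.
\end{example}

\section{The hypotheses cannot be dropped}\label{sec:sharp}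

Definable amenability is necessary for dfg in every interpretable group, by Proposition~\ref{prop:local}(c). The other two hypotheses of Theorem~\ref{thm:A} are tested on quotients of $\mathcal{O}$. Identify $\mathbb{Z}=\Gamma(\mathbb{Q}_p)$ with a subgroup of $\Gamma$. By transfer no element of $\Gamma$ lies strictly between consecutive integers, so each $\beta\ge0$ in $\Gamma$ is either in $\mathbb{N}$ or \emph{nonstandard}, that is, larger than all integers; nonstandard elements exist by saturation. Recall that $B_\beta=\{x\in\mathbb{M}:v(x)\ge\beta\}$, so $\mathcal{O}=B_0$, and put $B_\infty=\{0\}$.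

\begin{proposition}\label{prop:counter}
Let $\gamma$ be $\infty$ or a nonstandard element of $\Gamma$. The group $G=\mathcal{O}/B_\gamma$ is definably amenable and does not have dfg. For $\gamma=\infty$ it is the $\mathbb{Q}_p$-definable group $(\mathcal{O},+)$, of dimension $1$. For $\gamma\in\Gamma$ it is $0$-dimensional.
\end{proposition}

\begin{proof}
The group is abelian, so (M3) applies. Suppose $q$ is a global definable type on $G$ with boundedly many translates, and let
\[
I=\{\beta\in\Gamma:0\le\beta\le\gamma\text{ and }q\text{ contains a coset of }B_\beta/B_\gamma\}.
\]
Let $\varphi(x,y_1,y_2)$ say that $x$ lies in the image of $(y_1+y_2\mathcal{O})\cap\mathcal{O}$ in $G$. For $0\le\beta\le\gamma$, we have $\beta\in I$ if and only if $\varphi(x,b_1,b_2)\in q$ for some $b_1\in\mathcal{O}$ and some $b_2$ with $v(b_2)=\beta$; so $I$ is definable because $q$ is. The cosets of $B_\beta/B_\gamma$ in $G$ correspond to the elements of $\mathcal{O}/B_\beta$. If $\beta\in\mathbb{N}$ there are $p^\beta$ of them by transfer, so $q$ contains one and $\beta\in I$. If $\beta$ is nonstandard, $\mathcal{O}/B_\beta$ surjects onto $\mathcal{O}/B_k$ for all $k\in\mathbb{N}$, so it is an infinite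 interpretable set and is not small. Were $q$ to contain a coset $C$ of $B_\beta/B_\gamma$, then $gq$ would contain $g+C$, and elements $g$ in distinct cosets would give distinct translates, unboundedly many. Hence $I=\mathbb{N}$, a nonempty definable subset of $\Gamma$ that is bounded above and has no maximum. But for each formula $\theta(\beta,z)$, the statement that every nonempty instance that is bounded above has a maximum holds in $\Gamma(\mathbb{Q}_p)=\mathbb{Z}$ and transfers to $\mathbb{M}$. This is a contradiction.

The set $\mathcal{O}$ is open in $\mathbb{M}$, so it has dimension $1$. If $\gamma\in\Gamma$, choose $c$ with $v(c)=\gamma$. Multiplication by $c^{-1}$ induces a definable isomorphism of $G$ onto $B_{-\gamma}/\mathcal{O}\subseteq\mathbb{M}/\mathcal{O}$, and $\mathbb{M}/\mathcal{O}$ is $0$-dimensional; a definable set that injects into $G$ injects into $\mathbb{M}/\mathcal{O}$, so $G$ is $0$-dimensional.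
\end{proof}

Thus Theorem~\ref{thm:A} fails without $0$-dimensionality, and it fails for groups interpretable with parameters from $\mathbb{M}$. One can see where the proof breaks in each case.

Dimension $0$ was used only through the countability of $\Lambda$, which made $2^{\Lambda\times B}$ metrizable, the saturations $\bigcup_g gA$ measurable, and the final orbit finite. For $G=\mathcal{O}$ the last point fails outright. Each $q\in\mathcal{S}$ contains one coset of $p^k\mathbb{Z}_p$ for every $k$, and these cosets shrink to a point $a(q)\in\mathbb{Z}_p$ with $a(gq)=g+a(q)$. For the formula $v(x-y_1)\ge v(y_2)$ and $P=\mathbb{Q}_p\times\mathbb{Q}_p^\times$, we have $(h,b)\in\tau_P(q)$ if and only if $v(h+a(q)-b_1)\ge v(b_2)$. So the trace of $q$ carries exactly the information $a(q)$, and the traces of the types in any nonempty invariant set form a copy of $\mathbb{Z}_p$: a single orbit, but an infinite one.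

The parameters in $\mathbb{Q}_p$ gave the group $\Lambda$ and the space $\mathcal{S}$ themselves, the codes for traces through (F2), and the Polish topology in which definable sets of codes are Borel. The group $\mathcal{O}/B_\gamma$ with $\gamma$ nonstandard belongs to the definable family $\mathcal{O}/B_\beta$, whose members over $\mathbb{Q}_p$ are the finite groups $\mathbb{Z}/p^\beta\mathbb{Z}$; these have dfg, but with no bound on the number of translates, and nothing transfers.

\begin{thebibliography}{9}

\bibitem{Delon}
Delon, \emph{D\'efinissabilit\'e avec param\`etres ext\'erieurs dans $\mathbb{Q}_p$ et $\mathbb{R}$}, Proc. AMS (1989).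

\bibitem{HMR}
Hrushovski, Martin and Rideau, \emph{Definable equivalence relations and zeta functions of groups}, JEMS (2018).

\bibitem{Johnson}
Will Johnson, \emph{Topologizing interpretable groups in $p$-adically closed fields}, arXiv:2205.00749 (2022).

\end{thebibliography}
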